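# Determinants of matrices with entries in a small subset of $\mathbb{F}_p$

## A rectangular matrix, its kernel line, and the last row

Let $p$ be an odd prime and $\mathbb{F}_p$ the field with $p$ elements. Take a matrix $L$ with $d-1$ rows and $d$ columns over $\mathbb{F}_p$ whose kernel $\{w\in\mathbb{F}_p^d: Lw=0\}$ is one-dimensional, and let $v$ span that kernel. Put one more row $y$ under $L$. The resulting square matrix has a determinant, and the vector $v$ tells us exactly what it is, up to one constant.

**Lemma 1.** Let $d\ge2$, let $L$ be a $(d-1)\times d$ matrix over $\mathbb{F}_p$ with $\ker L$ one-dimensional, spanned by $v$. There is a constant $\kappa\in\mathbb{F}_p$, $\kappa\ne0$, such that for every row $y\in\mathbb{F}_p^d$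
$$\mathrm{Det}\begin{pmatrix}L\\ y\end{pmatrix}=\kappa\,(y\cdot v).\tag{1}$$

**Proof.** By rank–nullity $L$ has rank $d-1$, so its rows are linearly independent. Each row is orthogonal to $v$, so the row space lies in the hyperplane $v^{\perp}=\{y: y\cdot v=0\}$. Both have dimension $d-1$, so they are equal.

The left side of (1) is a linear functional of $y$. Since the rows of $L$ are independent, it vanishes exactly when $y$ is in the row space of $L$, that is, exactly on $v^\perp$. The functional $y\mapsto y\cdot v$ also vanishes exactly on $v^\perp$. Choose $y_0\notin v^\perp$ and let $\kappa$ be the ratio of the two functionals at $y_0$; it is nonzero because neither vanishes there. The functionals $\mathrm{Det}\binom{L}{y}$ and $\kappa(y\cdot v)$ agree on $v^\perp$ and at $y_0$, which together span $\mathbb{F}_p^d$. So they are equal. $\square$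

Here is an example, to which we return:
$$L_2=\begin{pmatrix}1&1&0&0\\0&1&0&1\\1&0&1&1\end{pmatrix},\qquad v_2=(1,-1,-2,1).$$
The three rows give $1-1=0$, $-1+1=0$ and $1-2+1=0$ on $v_2$. The kernel is one-dimensional, because the first three columns have determinant $1$. With $y=(0,0,0,1)$ the determinant is that same $3\times3$ determinant, $1$, and $y\cdot v_2=1$, so $\kappa=1$. Taking $y=(x_1,0,x_2,0)$ we get determinant $x_1-2x_2$. With $x_1,x_2\in\{0,1\}$ this gives the four values $0,\,1,\,-2,\,-1$, all from $4\times4$ matrices whose entries are $0$ and $1$.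

This is what the construction is for. Suppose entries are only allowed from a set $B\ni 0$, and suppose $v$ has coordinates $\xi_1,\dots,\xi_k$ among its entries. Letting the last row vary over $B$ in those places, and putting $0$ elsewhere, we obtain as determinants $\kappa$ times all sums $x_1\xi_1+\dots+x_k\xi_k$ with $x_i\in B$. If these $|B|^k$ sums are distinct, we have $|B|^k$ determinants. So the task is to *steer the kernel vector* of $L$ while the entries of $L$ are also confined to $B$.

## Counting determinants, and the theorem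

For a positive integer $d$ and $A\subset\mathbb{F}_p$, let $M_d(A)$ be the set of $d\times d$ matrices with all entries in $A$, and put
$$D_d(A)=\{\mathrm{Det}(M): M\in M_d(A)\},\qquad f_d(A)=|D_d(A)|.$$
We write $n=|A|$. How many different determinants must there be?

We write $U\ll V$ if $|U|\le cV$ for some constant $c>0$, and $U\gtrsim V$ if $U\gg(\log U)^{-c}V$ for some constant $c>0$. Constants may depend on $d$, but not on $p$ or $A$. For instance, if $U=X/\log X$ and $V=X$ with $X\ge3$, then $U\gtrsim V$: since $\log\log X\le\frac12\log X$, we have $\log U\ge\frac12\log X>0$, so $U\log U\ge X/2$.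

The question comes from Doowon Koh, Thang Pham, Chun-Yen Shen, Le Anh Vinh, "On the determinants and permanents of matrices with restricted entries over prime fields", arXiv:1801.03432 (2018). Their known results are the following.

- If $|A|\le p^{2/3}$, then $f_2(A)\gg|A|^{3/2}$.
- If $|A|\le p^{4/7}$, then $f_3(A)\gg|A|^{7/4}$.
- For even $d\ge4$ and $|A|\le p^{\frac{45\cdot2^{d/2}}{136\cdot2^{d/2}-137}}$, $f_d(A)\gtrsim|A|^{3+\frac1{45}-\frac{137}{45\cdot2^{d/2}}}$.
- For odd $d\ge5$ and $|A|\le p^{\frac{45\cdot2^{(d-1)/2}}{136\cdot2^{(d-1)/2}-137}}$, $f_d(A)\gtrsim|A|^{\frac52+\frac1{90}-\frac{137}{45\cdot2^{(d+1)/2}}}$.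

The exponents in the last two bounds stay below $3+\frac1{45}$ however large $d$ is. The conjecture asks for exponent $4$.

**Conjecture.** For $A\subset\mathbb{F}_p$ with $|A|\ge2$ and $d$ large enough, $f_d(A)\gtrsim\min\{|A|^4,p\}$.

Here "large enough" means that there is a $d_0$ such that the bound holds for every $d\ge d_0$, uniformly over all odd primes $p$ and all $A\subset\mathbb{F}_p$ with $|A|\ge2$, with constants depending only on $d$. The condition $|A|\ge2$ only excludes the case $|A|=1$, where $f_d(A)=1$ and $\log f_d(A)=0$.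

The conjecture is true, with $d_0=9$ and with no logarithmic loss. We shall prove the following.

**Theorem 2.** Let $p$ be an odd prime, $A\subset\mathbb{F}_p$, $n=|A|\ge2$, and let $k\ge1$ be an integer.

1. If $d\ge2k+1$, then $\displaystyle f_d(A)\ge\frac{p\,n^k}{p+n^k}\ge\tfrac12\min\{n^k,p\}$.
2. If $n^k>p$ and $d\ge2k+2$, then $D_d(A)=\mathbb{F}_p$.
3. Fix $d\ge2$. If $e\ge0$ is such that $f_d(A)\gtrsim\min\{|A|^e,p\}$ uniformly over all odd $p$ and all $A$ with $|A|\ge2$, then $e\le d$. Moreover, if $n\ge2$ and $2\,d!\,(n-1)^d+1<p$, there is a set $A$ with $|A|=n$ and $D_d(A)\ne\mathbb{F}_p$.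

## Intervals: small cases and the upper bound

For $d=1$ we have $f_1(A)=n$. For $d=2$ and $A=\{0,1\}$ the determinants $xw-yz$ are differences of two elements of $\{0,1\}$, so $D_2(A)=\{-1,0,1\}$ and $f_2(A)=3$. For $A=\{1,-1\}$ the products are $\pm1$, so the determinants are $0,\pm2$, and again $f_2(A)=3$ because $p$ is odd.

The next simplest sets are intervals, and they already prove part 3.

**Proof of Theorem 2, part 3.** This step bounds $f_d$ from above for one family of sets. Let $2\le n\le p$ and let $A$ be the set of residues of $\{0,1,\dots,n-1\}$, so that $|A|=n$. The determinant of $M\in M_d(A)$ is the residue of a sum of $d!$ signed products of $d$ integers from $\{0,\dots,n-1\}$, which is an integer of absolute value at most $d!(n-1)^d$. Hence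
$$f_d(A)\le2\,d!\,(n-1)^d+1.\tag{2}$$
If $2\,d!\,(n-1)^d+1<p$, then $n-1<p$, so $n\le p$ and $A$ makes sense; by (2), $D_d(A)\ne\mathbb{F}_p$. This is the second claim.

For the first claim, suppose that $f_d(A)\ge C^{-1}(\log f_d(A))^{-c}\min\{|A|^e,p\}$ always, with constants $C,c>0$. For each $n\ge2$ choose a prime $p>\max(n,n^e)$, which is odd, and take the interval $A$ as above. The zero matrix and the identity matrix have entries in $A$, so $f_d(A)\ge2$ and $\log f_d(A)>0$. Since $\min\{n^e,p\}=n^e$ and, by (2), $f_d(A)\le3\,d!\,n^d$, we get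
$$n^e\le C f_d(A)(\log f_d(A))^c\le C\cdot3\,d!\,n^d\,\bigl(\log(3\,d!)+d\log n\bigr)^c .$$
So $n^{e-d}$ is at most a constant times $(1+\log n)^c$ for all $n\ge2$. Letting $n\to\infty$ gives $e\le d$. $\square$

In particular exponent $4$ is impossible for $d\le3$, so some largeness of $d$ is needed.

## Moving the set so that it contains $0$ and $1$

To build matrices freely we want $0$ and $1$ among the entries. This costs one dimension. Choose $a\in A$ with $a\ne0$, then $a'\in A$ with $a'\ne a$; both exist since $n\ge2$. Put
$$c=a'-a\ne0,\qquad B=c^{-1}(A-a).$$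
Then $|B|=n$, and $0,1\in B$ (they come from $a$ and $a'$). Also $a+cB=A$.

**Lemma 3.** For $d\ge2$, $D_d(A)\supseteq a\,c^{d-1}D_{d-1}(B)$, and $D_d(A)$ contains a nonzero element. For all $m\ge1$, $D_m(B)\subseteq D_{m+1}(B)$.

**Proof.** For $N\in M_{d-1}(B)$ consider the $d\times d$ matrix whose upper left $(d-1)\times(d-1)$ block has entries $a+cN_{ij}$ and whose last row and last column consist entirely of $a$. Its entries lie in $A$. Subtracting the last row from every other row does not change the determinant and produces
$$\begin{pmatrix}cN&0\\ a\cdots a&a\end{pmatrix},$$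
whose determinant is $a\,c^{d-1}\mathrm{Det}(N)$. This proves the inclusion. Taking $N=I$, which has entries $0,1\in B$, gives the nonzero determinant $a\,c^{d-1}$. For the last claim, $\begin{pmatrix}N&0\\0&1\end{pmatrix}$ has entries in $B$ and the determinant of $N$. $\square$

From now on we work with $B$, where $|B|=n\ge2$ and $0,1\in B$.

## Sums, quotients, and the values that collide

We want a kernel vector with coordinates $\xi_1,\dots,\xi_k$ such that the sums $\sum x_i\xi_i$ are distinct. The cheapest way to fill the rows of $L$ is with $0$s and $1$s, but that cannot succeed in general. Take $B$ to be the residues of $\{0,\dots,n-1\}$. If the $d-1$ top rows have entries in $\{0,1\}$, the cofactors of the last row are residues of integers of absolute value at most $(d-1)!$. The determinants are then residues of integers of absolute value at most $d!(n-1)$, so one such choice of top rows gives at most $2\,d!\,(n-1)+1$ values, which is linear in $n$. The top rows must use $B$ itself.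

So let us add the coordinates one at a time. Given $\xi_1,\dots,\xi_j$, define
$$S_j=\Bigl\{\sum_{i=1}^jx_i\xi_i:\ x_i\in B\Bigr\},\qquad R_j=\Bigl\{\frac{s-s'}{b-b'}:\ s,s'\in S_j,\ b,b'\in B,\ b\ne b'\Bigr\}.$$
For example, if $B=\{0,1\}$ and $\xi_1=1$, then $S_1=\{0,1\}$ and $R_1=\{0,1,-1\}$, which is all of $\mathbb{F}_3$ when $p=3$ and a proper subset when $p\ge5$. If next $\xi_2=-2$ and $p\ge5$, then $S_2=\{-2,-1,0,1\}$ has four elements and $R_2=\{-3,\dots,3\}$, which is all of $\mathbb{F}_p$ for $p=5,7$ and a proper subset for $p\ge11$.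

Note that $S_{j+1}=S_j+\xi_{j+1}B$. The set $R_j$ decides whether this sum loses anything.

**Lemma 4.** The map $S_j\times B\to S_j+\xi B$, $(s,b)\mapsto s+\xi b$, is injective if and only if $\xi\notin R_j$.

**Proof.** Suppose that $s+\xi b=s'+\xi b'$. If $b=b'$, then $s=s'$. If $b\ne b'$, then $\xi=\frac{s'-s}{b-b'}\in R_j$. So $\xi\notin R_j$ implies injectivity. Conversely, if $\xi=\frac{s_1-s_2}{b_1-b_2}\in R_j$, then $s_1+\xi b_2=s_2+\xi b_1$, and the pairs $(s_1,b_2)$, $(s_2,b_1)$ differ because $b_1\ne b_2$. $\square$

So we need new kernel coordinates $\xi$ *outside* $R_j$. Which values can be produced? Suppose that $L$ has kernel spanned by $v$, and that $v$ has coordinates $\xi_1=1,\xi_2,\dots,\xi_j$.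

Adding one row and one column is the obvious move. Let the new row have entries $x_i\in B$ in the columns of the $\xi_i$, zeros in the other old columns, and $b\in B\setminus\{0\}$ in the new column. With $s=\sum x_i\xi_i$, the new coordinate satisfies $s+b\xi=0$, so $\xi=\frac{0-s}{b-0}$. Since $0\in S_j$ and $0\in B$, this lies in $R_j$.

Adding two rows and two columns gives more freedom. The second new column, with coordinate $z$ and entries $1,1$, is a slack that lets us subtract the two equations. The equations
$$s_1+b_2\xi+z=0,\qquad s_2+b_1\xi+z=0$$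
with $s_1,s_2\in S_j$ and $b_1\ne b_2$ in $B$ give $\xi=\frac{s_1-s_2}{b_1-b_2}$. All of $R_j$ is now reachable, but only $R_j$: by Lemma 4 these are precisely the values for which the sums collide. This is where the direct approach stops.

The way past it is to shift by $1$. Let the kernel vector carry one extra coordinate $\gamma=-1$. Put $b_1$ in the $\gamma$ column of the first new row and $b_2$ in that of the second, the opposite order from the $\xi$ column. Subtracting the equations now adds $(b_1-b_2)\gamma$ to the numerator, and division by $b_1-b_2$ turns this into exactly $\gamma=-1$. So $R_j-1$ becomes reachable too. If $R_j$ is not all of $\mathbb{F}_p$, then $R_j-1$ is not contained in $R_j$, and we can escape. If $R_j$ is all of $\mathbb{F}_p$, then every value is reachable, and averaging over all choices will do the job.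

The slack matters here as well. With one new row and one new column, and an entry $b'\in B$ allowed in the $\gamma$ column, the equation $s+b'\gamma+b\xi=0$ gives $\xi=\frac{b'-s}{b-0}$. But $b'\in S_j$, because $\xi_1=1$ and $0\in B$. So $\xi$ is again in $R_j$.

## Steering the kernel vector into $R_j\cup(R_j-1)$

For $j\ge1$ we build matrices $L_j$ of size $(2j-1)\times2j$ with entries in $B$ and vectors $v_j\in\mathbb{F}_p^{2j}$. The columns are labeled, in order,
$$\xi_1,\ \gamma,\ \xi_2,\ z_2,\ \xi_3,\ z_3,\ \dots,\ \xi_j,\ z_j,$$
and the same letters denote the corresponding coordinates of $v_j$. We maintain the property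
$$\ker L_j\ \text{is one-dimensional, spanned by}\ v_j,\ \text{with}\ \xi_1=1\ \text{and}\ \gamma=-1.\tag{3}$$
Start with $L_1=(1\ \ 1)$ and $v_1=(1,-1)$, for which (3) holds. Then $S_1=B$.

**Lemma 5.** Suppose $L_j,v_j$ satisfy (3), and let $\xi\in R_j\cup(R_j-1)$. There is a $(2j+1)\times(2j+2)$ matrix $L_{j+1}$ with entries in $B$ whose kernel is spanned by $v_{j+1}=(v_j,\xi,z)$ for some $z\in\mathbb{F}_p$. So $\xi_{j+1}=\xi$ is achieved, the old coordinates are kept, and (3) holds for $j+1$.

**Proof.** Choose $r\in R_j$ with $\xi=r-1$ or $\xi=r$. Write $r=\frac{s_1-s_2}{b_1-b_2}$ with $b_1\ne b_2$ in $B$ and $s_l=\sum_{i=1}^jx_i^{(l)}\xi_i$, $x_i^{(l)}\in B$, for $l=1,2$.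

**The case $\xi=r-1$.** Put
$$L_{j+1}=\begin{pmatrix}L_j&0&0\\ \alpha&b_2&1\\ \alpha'&b_1&1\end{pmatrix}.$$
The row $\alpha$ has $x_i^{(1)}$ in the column $\xi_i$ for $i\le j$, has $b_1$ in the column $\gamma$, and has $0$ in the columns $z_i$. The row $\alpha'$ has $x_i^{(2)}$, $b_2$ and $0$ in these places. All entries are in $B$, because $0,1\in B$.

A vector $(w,\xi',z')$ is in the kernel if and only if $L_jw=0$, that is, $w=tv_j$ for some $t\in\mathbb{F}_p$ by (3), and
$$t(s_1+b_1\gamma)+b_2\xi'+z'=0,\qquad t(s_2+b_2\gamma)+b_1\xi'+z'=0.$$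
Subtracting the second equation from the first gives
$$(b_1-b_2)\,\xi'=t\bigl(s_1-s_2+(b_1-b_2)\gamma\bigr),\qquad\text{so}\qquad \xi'=t(r+\gamma)=t(r-1).$$
Then the first equation determines $z'$, linearly in $t$, and the second equation holds as well, since the difference does. So the kernel is parametrized linearly by $t$, and $t=1$ gives a spanning vector $(v_j,r-1,z)$.

**The case $\xi=r$.** Use the same matrix with both new entries in the column $\gamma$ replaced by $0$. The same computation without the $\gamma$ terms gives $\xi'=tr$, again with $z'$ determined by $t$.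

In both cases the coordinates $\xi_1=1$ and $\gamma=-1$ are unchanged, so (3) holds for $j+1$. $\square$

The opening example is an instance. Take $B=\{0,1\}$ and $j=1$, and write $r=-1=\frac{0-1}{1-0}$, so that $s_1=0$, $s_2=1$, $b_1=1$, $b_2=0$. The new rows are $(0,1,0,1)$ and $(1,0,1,1)$, the new coordinate is $\xi_2=r-1=-2$, and $z_2=1$. For $p\ge5$ the value $-2$ is outside $R_1=\{0,\pm1\}$, and $|S_2|=4$. For $p\ge11$ one more step with $r=-3\in R_2$ gives $\xi_3=-4\notin R_2$, and $S_3=S_2+\{0,-4\}=\{-6,\dots,1\}$ has eight elements.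

## The determinants that a kernel vector provides

The next lemma turns $S_j$ into determinants. Its second half is what yields all of $\mathbb{F}_p$ in part 2.

**Lemma 6.** If (3) holds for $j$, there is $\kappa\ne0$ with $D_{2j}(B)\supseteq\kappa S_j$ and $D_{2j+1}(B)\supseteq\kappa(S_j-S_j)$.

**Proof.** By Lemma 1 with $d=2j$, there is $\kappa\ne0$ with $\mathrm{Det}\binom{L_j}{y}=\kappa\,y\cdot v_j$ for all $y$. Let $y$ have arbitrary entries $x_i\in B$ in the columns $\xi_i$ and $0$ in the others. The matrix has entries in $B$ and determinant $\kappa\sum x_i\xi_i$; all of $\kappa S_j$ is obtained.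

Now let $y,y'$ be two such rows. The $(2j+1)\times(2j+1)$ matrix below has entries in $B$. Subtracting its last row from the previous one leaves a last column that is zero except for the $1$ in the bottom right corner, and expanding along that column gives
$$\mathrm{Det}\begin{pmatrix}L_j&0\\ y&1\\ y'&1\end{pmatrix}=\mathrm{Det}\begin{pmatrix}L_j&0\\ y-y'&0\\ y'&1\end{pmatrix}=\mathrm{Det}\begin{pmatrix}L_j\\ y-y'\end{pmatrix}=\kappa\,(y-y')\cdot v_j.$$
Here Lemma 1 is applied to the row $y-y'$, which need not have entries in $B$. As $y,y'$ vary, $y\cdot v_j$ and $y'\cdot v_j$ run independently over $S_j$. $\square$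

## Growth of $S_k$: escaping $R_j$, or averaging when $R_j=\mathbb{F}_p$

**Proposition 7.** For every $k\ge1$ one can choose $L_1,v_1,\dots,L_k,v_k$ as above, each satisfying (3), so that
$$|S_k|\ge\frac{pN}{p+N},\qquad N=n^k.$$

**Proof.** **Step 1: multiply $|S_j|$ by $n$ as long as $R_j\ne\mathbb{F}_p$.** We have $|S_1|=|B|=n$. Suppose that $|S_j|=n^j$, $j<k$, and $R_j\ne\mathbb{F}_p$. Since $n\ge2$ there are $b\ne b'$ in $B$, and taking $s=s'$ we see that $0\in R_j$. There is an $r\in R_j$ with $r-1\notin R_j$: otherwise $R_j$ would contain $0$ and be closed under $x\mapsto x-1$, hence would contain $0,-1,-2,\dots$ and be all of $\mathbb{F}_p$. By Lemma 5 we may take $\xi_{j+1}=r-1$. This is not in $R_j$, so Lemma 4 says that $S_j\times B\to S_{j+1}$ is injective. It is surjective by definition, so $|S_{j+1}|=n^{j+1}$.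

**Step 2: finish if the escape never fails.** If Step 1 applies for $j=1,\dots,k-1$, then $|S_k|=n^k=N\ge pN/(p+N)$, and we are done.

**Step 3: when $R_j=\mathbb{F}_p$, every later coordinate is free.** Otherwise there is a least $j<k$ with $R_j=\mathbb{F}_p$, and $|S_j|=n^j$ by Step 1. Whatever we choose later, $S_i\supseteq S_j$ for $i\ge j$ because $0\in B$, so $R_i\supseteq R_j=\mathbb{F}_p$. By Lemma 5 applied at each of the stages $j,\dots,k-1$, the vector $\eta=(\xi_{j+1},\dots,\xi_k)$ can be any prescribed vector in $\mathbb{F}_p^m$, where $m=k-j\ge1$. For a given $\eta$,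
$$S_k=\{s+\eta\cdot x:\ s\in S_j,\ x\in B^m\},$$
the image of a set of $n^j\cdot n^m=N$ pairs.

**Step 4: average the number of collisions.** To find a good $\eta$, let
$$E(\eta)=\#\{(s,x,s',x')\in(S_j\times B^m)^2:\ s+\eta\cdot x=s'+\eta\cdot x'\},$$
and sum over all $\eta\in\mathbb{F}_p^m$. If $x=x'$, the equation says $s=s'$; there are $|S_j|\,n^m=N$ such quadruples, and each is counted for all $p^m$ vectors $\eta$. If $x\ne x'$, the equation $\eta\cdot(x-x')=s'-s$ is one nontrivial linear equation in $\eta$, with exactly $p^{m-1}$ solutions. There are at most $N^2$ quadruples of this kind. Hence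
$$\sum_{\eta}E(\eta)\le p^mN+p^{m-1}N^2,$$
and some $\eta$ has $E(\eta)\le N+N^2/p$. Fix this $\eta$ and realize it by Step 3.

**Step 5: few collisions force a large image.** Let $\nu(u)$ be the number of pairs $(s,x)\in S_j\times B^m$ with $s+\eta\cdot x=u$. Then $\sum_u\nu(u)=N$, $\sum_u\nu(u)^2=E(\eta)$, and $\nu$ is supported on $S_k$. By the Cauchy–Schwarz inequality, $N^2\le|S_k|\,E(\eta)$, so
$$|S_k|\ge\frac{N^2}{N+N^2/p}=\frac{pN}{p+N}.\qquad\square$$

## Lower bounds for $f_d(A)$, full coverage, and exponent $4$

**Proof of Theorem 2, part 1.** This step chains the lemmas. Let $d\ge2k+1$, so $d-1\ge2k$. Multiplication by $a\,c^{d-1}\ne0$ is injective, so the two parts of Lemma 3, then Lemma 6 and Proposition 7, give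
$$f_d(A)\ge f_{d-1}(B)\ge f_{2k}(B)\ge|S_k|\ge\frac{p\,n^k}{p+n^k}.$$
Finally $p\,n^k=\max\{n^k,p\}\min\{n^k,p\}$ and $p+n^k\le2\max\{n^k,p\}$, so the last quantity is at least $\frac12\min\{n^k,p\}$. $\square$

**Proof of Theorem 2, part 2.** This step passes from more than half of $\mathbb{F}_p$ to all of it. Let $N=n^k>p$. Then $2N>p+N$, so Proposition 7 gives $|S_k|\ge pN/(p+N)>p/2$. For each $t\in\mathbb{F}_p$ the sets $S_k$ and $t+S_k$ both have more than $p/2$ elements, so they meet, and $t\in S_k-S_k$. Thus $S_k-S_k=\mathbb{F}_p$. By Lemma 6, $D_{2k+1}(B)\supseteq\kappa\,\mathbb{F}_p=\mathbb{F}_p$. If $d\ge2k+2$, then $d-1\ge2k+1$, and Lemma 3 gives $D_{d-1}(B)=\mathbb{F}_p$ and $D_d(A)\supseteq a\,c^{d-1}\mathbb{F}_p=\mathbb{F}_p$. $\square$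

Part 3 was proved above, so Theorem 2 is complete.

**Proof of the Conjecture.** Part 1 with $k=4$ gives, for every $d\ge9$,
$$f_d(A)\ge\tfrac12\min\{|A|^4,p\}.$$
To put this in the form $\gtrsim$ we only need $\log f_d(A)$ to stay away from $0$. The constant matrix has determinant $0$, and $D_d(A)$ contains a nonzero element by Lemma 3, so $f_d(A)\ge2$ and $\log f_d(A)\ge\log2$. Hence for any $c>0$ we have $1\ge(\log2)^c(\log f_d(A))^{-c}$, and
$$f_d(A)\ge\tfrac12(\log2)^c(\log f_d(A))^{-c}\min\{|A|^4,p\}.$$
This is the conjectured bound, with $d_0=9$. $\square$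

For general $d\ge3$, taking $k=\lfloor(d-1)/2\rfloor$ in part 1 gives
$$f_d(A)\ge\tfrac12\min\{|A|^{\lfloor(d-1)/2\rfloor},p\},$$
where the constant $\frac12$ does not depend on $d$. By part 3 no exponent larger than $d$ is possible, so the best exponent lies between $\lfloor(d-1)/2\rfloor$ and $d$ and grows linearly in $d$. The argument does not determine where in this range it lies. For $d\ge4$, taking $k=\lfloor(d-2)/2\rfloor$ in part 2 shows that the determinants cover all of $\mathbb{F}_p$ as soon as $|A|>p^{1/\lfloor(d-2)/2\rfloor}$.
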